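# Slow drift along an isospectral torus: failure of square summability in the Szegő class

## 1. Two theorems on square summability

The terms $\mathrm{Sz}(\mathsf E)$ (Szegő class), $\mathcal T_{\mathsf E}$ (isospectral torus), Parreau–Widom and DCT (direct Cauchy theorem) are explained in Section 2. For $J=\{a_n,b_n\}_{n\ge1}$ and $J'=\{a_n',b_n'\}_{n\in\mathbb Z}$ write
$$D_n=|a_n-a_n'|+|b_n-b_n'|,\qquad n\ge1 .$$

**Theorem 1.** Let $c>2$ and $\mathsf E=\{x\in\mathbb R: c-2\le x^2\le c+2\}$. Then $J'=\{1,(-1)^n\sqrt{c-2}\}_{n\in\mathbb Z}\in\mathcal T_{\mathsf E}$, and for every real sequence $(\varepsilon_n)_{n\ge1}$ with $\varepsilon_n\to0$ there is $J\in\mathrm{Sz}(\mathsf E)$ with $a_n-a_n'\to0$, $b_n-b_n'\to0$ and $|a_n-a_n'|\ge\varepsilon_n$ for all large $n$. In particular (take $\varepsilon_n=1/\log(n+1)$) $\sum_n|a_n-a_n'|^p=\infty$ for all $p<\infty$ is possible.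

**Theorem 2.** Let $\mathsf E$ be a compact Parreau–Widom set with DCT.

* (a) If $\mathsf E$ is an interval, then $\sum D_n^2<\infty$ for all $J\in\mathrm{Sz}(\mathsf E)$ (with $J'$ the element of $\mathcal T_{\mathsf E}$ that $J$ approaches).
* (b) If $\mathsf E$ has at least one bounded gap, then for every $J'\in\mathcal T_{\mathsf E}$, every nondecreasing $\varphi:(0,\infty)\to(0,\infty)$ and every $\varepsilon_n\to0$, there is $J\in\mathrm{Sz}(\mathsf E)$ with $D_n\to0$, $\sum_{n:D_n>0}\varphi(D_n)=\infty$, and $D_n\ge\varepsilon_n$ for infinitely many $n$.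

In plain words: a half-line matrix in the Szegő class is asymptotic to one point of a torus of model matrices. One may ask whether the approach is square summable. Theorem 1 exhibits a set made of two intervals where the approach can be as slow as we like. Theorem 2 says that, among compact Parreau–Widom sets with DCT, square summability holds for the whole class exactly when $\mathsf E$ is a single interval. Theorem 1 alone refutes the conjecture stated in Section 2.4.

## 2. Green functions, the Szegő class, the isospectral torus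

### 2.1. Potential theory on a compact set

Let $\mathsf E\subset\mathbb R$ be compact with positive logarithmic capacity $\operatorname{cap}=\operatorname{cap}(\mathsf E)$, let $\rho=\rho_{\mathsf E}$ be its equilibrium measure, and let
$$g(z)=g_{\mathsf E}(z)=\int\log|z-x|\,d\rho(x)-\log\operatorname{cap}$$
be the Green function of $\mathbb C\setminus\mathsf E$ with pole at $\infty$. We call $\mathsf E$ *regular* if $g$ is continuous on $\mathbb C$ and $g=0$ on $\mathsf E$; off $\mathsf E$ we have $g>0$.

A *gap* is a component of $\mathbb R\setminus\mathsf E$: there are bounded gaps $I_j$ and two outer gaps. On a bounded gap $g''(x)=-\int(x-t)^{-2}d\rho(t)<0$, so $g$ is strictly concave there, vanishes at both edges, and has its maximum at its only critical point $c_j$. On the outer gaps $g$ is monotone.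

**Definition.** A compact regular set $\mathsf E$ is *Parreau–Widom* if $\gamma:=\sum_jg(c_j)<\infty$.

With finitely many gaps the condition is empty. The *direct Cauchy theorem* (DCT), in the sense of Hasumi, is a further property of the domain $\mathbb C\setminus\mathsf E$. It will enter only through quoted theorems (the known theorem in 2.4 and Fact T in Section 9), so we never need its wording. It holds for finite-gap sets (Hasumi's monograph; also, finite-gap sets are homogeneous, and homogeneous sets are Parreau–Widom with DCT by Sodin–Yuditskii, J. Geom. Anal. 7 (1997)).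

**Example.** For $[-2,2]$ write $z=\kappa+\kappa^{-1}$ with $|\kappa|<1$. Then $g(z)=\log(1/|\kappa|)$, $\operatorname{cap}=1$, $\rho'(x)=\frac1{\pi\sqrt{4-x^2}}$, and $g(x)=\operatorname{arccosh}(|x|/2)$ for real $|x|>2$.

**Example.** For the set of Theorem 1, $\mathsf E=[-\sqrt{c+2},-\sqrt{c-2}]\cup[\sqrt{c-2},\sqrt{c+2}]$,
$$g_{\mathsf E}(z)=\tfrac12\,g_{[-2,2]}(z^2-c). \tag{1}$$
Indeed the right side is harmonic and positive off $\mathsf E$, zero on $\mathsf E$, and equals $\frac12\log|z^2-c|+o(1)=\log|z|+o(1)$ at infinity. The constant term $-\log\operatorname{cap}(\mathsf E)$ is $0$, so $\operatorname{cap}(\mathsf E)=1$. There is one bounded gap, with $c_1=0$ and $g(c_1)=\frac12\operatorname{arccosh}(c/2)$.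

### 2.2. Half-line Jacobi matrices and the class $\mathrm{Sz}(\mathsf E)$

A half-line Jacobi matrix $J=\{a_n,b_n\}_{n\ge1}$ has $J_{nn}=b_n\in\mathbb R$ and $J_{n,n+1}=J_{n+1,n}=a_n>0$, all bounded; $a_n$ sits on the bond between sites $n$ and $n+1$. Let $\mu$ be the spectral measure of $J$ and $\delta_1$, put $w=d\mu_{ac}/dx$, and
$$m(z)=\langle\delta_1,(J-z)^{-1}\delta_1\rangle=\int\frac{d\mu(t)}{t-z},\qquad \pi w(x)=\operatorname{Im}m(x+i0)\ \text{a.e.}$$
Let $J_n$ be $J$ with the first $n$ rows and columns deleted, and $m_1$ the $m$-function of $J_1$. The Schur complement gives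
$$-\frac1{m(z)}=z-b_1+a_1^2m_1(z). \tag{2}$$
If $\sigma_{ess}(J)\subset\mathsf E$, the spectrum in $\mathbb R\setminus\mathsf E$ consists of isolated simple eigenvalues, which are exactly the poles of $m$ there (as $\delta_1$ is cyclic).

**Definition.** $J\in\mathrm{Sz}(\mathsf E)$ if

* (i) $\sigma_{ess}(J)=\mathsf E$;
* (ii) $\int_{\mathsf E}\log w\,d\rho>-\infty$ (the Szegő condition);
* (iii) $\sum_kg(x_k)<\infty$ over the eigenvalues $x_k$ of $J$ in $\mathbb R\setminus\mathsf E$ (the Blaschke condition).

**Example.** Let $J$ be the free matrix ($a\equiv1$, $b\equiv0$) with $b_1$ replaced by $\beta$. The free $m$-function is $-\kappa$, so (2) gives $-1/m=\kappa+\kappa^{-1}-\beta-\kappa=\kappa^{-1}-\beta$. There is an eigenvalue off $[-2,2]$ only if $|\beta|>1$, namely $x=\beta+\beta^{-1}$ with $\kappa=1/\beta$ and $g(x)=\log|\beta|$. Taking imaginary parts in (2), $w=|m|^2\frac{\sqrt{4-x^2}}{2\pi}$ with $|m|=|\beta-\kappa^{-1}|^{-1}$, $|\kappa|=1$, and $\log w\in L^1(\rho)$. So $J\in\mathrm{Sz}([-2,2])$.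

### 2.3. Reflectionless two-sided matrices

**Definition.** $\mathcal T_{\mathsf E}$ is the set of two-sided Jacobi matrices $J'=\{a_n',b_n'\}_{n\in\mathbb Z}$ with $\sigma(J')=\mathsf E$ that are reflectionless on $\mathsf E$: for every $n$, $G_{nn}(z)=\langle\delta_n,(J'-z)^{-1}\delta_n\rangle$ satisfies $\operatorname{Re}G_{nn}(x+i0)=0$ for a.e. $x\in\mathsf E$.

**Example.** Let $U$ be the bilateral shift on $\ell^2(\mathbb Z)$ and $T=U+U^{-1}$ the free two-sided matrix. With $z=\kappa+\kappa^{-1}$, $|\kappa|<1$,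
$$(z-T)^{-1}_{nm}=\frac{\kappa^{|n-m|}}{\kappa^{-1}-\kappa},\qquad \kappa^{-1}-\kappa=\sqrt{z^2-4}. \tag{3}$$
To check: applying $z-T$ to $n\mapsto\kappa^{|n|}$ gives $0$ for $n\ne0$ and $\kappa+\kappa^{-1}-2\kappa=\kappa^{-1}-\kappa$ at $n=0$. So $G_{nn}=-1/\sqrt{z^2-4}$, which is imaginary on $(-2,2)$, where $|\kappa|=1$. Hence $T\in\mathcal T_{[-2,2]}$.

### 2.4. The known theorem and the conjecture

**Known theorem.** Let $\mathsf E$ be a compact Parreau–Widom set with DCT. If $J\in\mathrm{Sz}(\mathsf E)$, there is a unique $J'\in\mathcal T_{\mathsf E}$ with $|a_n-a_n'|+|b_n-b_n'|\to0$. Moreover $\prod_{n\ge1}(a_n/a_n')$ and $\sum_{n\ge1}(b_n-b_n')$ converge conditionally.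

**Conjecture.** For this $J'$ one also has $\sum_{n\ge1}(a_n-a_n')^2+(b_n-b_n')^2<\infty$.

The problem comes from Jacob S. Christiansen, "Dynamics in the Szegő class and polynomial asymptotics", arXiv:1602.04033 (2016). The set of Theorem 1 satisfies all hypotheses: it is a union of two nondegenerate compact intervals, hence regular, Parreau–Widom, and DCT holds by 2.1. In Theorem 1 the matrix $J$ lies in $\mathrm{Sz}(\mathsf E)$ and is asymptotic to the stated $J'\in\mathcal T_{\mathsf E}$, so by uniqueness that $J'$ *is* the one in the conjecture. With $\varepsilon_n=1/\log(n+1)$ or $n^{-1/2}$ we get $\sum(a_n-a_n')^2=\infty$, and the conjecture is false.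

## 3. A single interval: proof of Theorem 2(a)

Let $\mathsf E=[\beta-2\alpha,\beta+2\alpha]$. Replacing $J$ by $\alpha^{-1}(J-\beta)$ transports $g$ and $\rho$, multiplies the density $w$ by a constant, and multiplies $D_n$ by $\alpha^{-1}$. So take $\mathsf E=[-2,2]$.

**Step 1 ($\mathcal T_{[-2,2]}$ is a single point).** The purpose is to identify $J'$. Let $J'\in\mathcal T_{[-2,2]}$. On $(-2,2)$ the boundary value of $G_{nn}$ is a.e. finite, nonzero and imaginary with nonnegative imaginary part, so its argument is $\pi/2$. The argument is $0$ on $(-\infty,-2)$ and $\pi$ on $(2,\infty)$. The free function $\tilde G=-1/\sqrt{z^2-4}$ has the same boundary arguments. So $\log(G_{nn}/\tilde G)$, with imaginary part $\arg G_{nn}-\arg\tilde G$, has bounded imaginary part with boundary values $0$ a.e. Hence it is a real constant, and the constant is $0$ since both functions are $\sim-1/z$ at infinity. Comparing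
$$G_{nn}(z)=-\frac1z-\frac{b_n'}{z^2}-\frac{(a'_{n-1})^2+(a'_n)^2+(b_n')^2}{z^3}-\cdots,\qquad -\frac1{\sqrt{z^2-4}}=-\frac1z-\frac2{z^3}-\cdots$$
gives $b_n'=0$ and $(a_{n-1}')^2+(a_n')^2=2$ for all $n$. So $(a_n')^2$ alternates between $\alpha$ and $2-\alpha$. On the even sites, and on the odd sites, $J'^2$ is the matrix with diagonal $2$ and off-diagonal $\beta=\sqrt{\alpha(2-\alpha)}$, so $\sigma(J'^2)=[2-2\beta,2+2\beta]$. Since $\sigma(J')=[-2,2]$, this must be $[0,4]$. So $\beta=1$, $\alpha=1$, and $J'=T$.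

**Step 2 (Szegő conditions imply Killip–Simon conditions).** We quote from Killip–Simon (Ann. of Math. 158 (2003), Thm 1): if $\sigma_{ess}(J)=[-2,2]$, $\int\log w\,\sqrt{4-x^2}\,dx>-\infty$ and $\sum(|x_k|-2)^{3/2}<\infty$, then $\sum(a_n-1)^2+b_n^2<\infty$. Let $J\in\mathrm{Sz}([-2,2])$. Since $\log^+(w/\rho')\le w/\rho'$ and $\int(w/\rho')d\rho\le1$, and $\log\rho'\in L^1(\rho)$ by the explicit formula, $\log^+w\in L^1(\rho)$. With (ii), $\log w\in L^1(\rho)$. As $\sqrt{4-x^2}\le4(4-x^2)^{-1/2}$, the integral condition holds. Also $g(x)=\operatorname{arccosh}(|x|/2)\ge\mathrm{const}\,(|x|-2)^{1/2}$ on bounded sets, so (iii) gives $\sum(|x_k|-2)^{1/2}<\infty$. The $x_k$ are bounded, so the sum with exponent $3/2$ converges too. Hence $\sum D_n^2\le2\sum[(a_n-1)^2+b_n^2]<\infty$. $\square$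

## 4. Period two by hand: a closed curve of matrices in $\mathcal T_{\mathsf E}$

From here to the end of this section $\mathsf E$ is the set of Theorem 1.

### 4.1. The curve

For real $t,s$ let $K_{t,s}$ be the two-sided matrix with $a_n=e^{(-1)^{n+1}t}$ and $b_n=(-1)^ns$.

**Proposition A.** If $2\cosh2t+s^2=c$, then $K_{t,s}^2=c+U^2+U^{-2}$ and $K_{t,s}\in\mathcal T_{\mathsf E}$. In particular $J'=K_{0,\sqrt{c-2}}\in\mathcal T_{\mathsf E}$.

*Proof.* The square of a Jacobi matrix has diagonal entries $a_{n-1}^2+a_n^2+b_n^2$, entries $a_n(b_n+b_{n+1})$ at distance $1$, and $a_na_{n+1}$ at distance $2$. Here these are $e^{2t}+e^{-2t}+s^2=c$, $0$ and $1$. So $\sigma(K^2)=[c-2,c+2]$ and $\sigma(K)\subset\mathsf E$.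

To get equality we show $\sigma(K)=-\sigma(K)$. The reflection $n\mapsto1-n$ sends bond $n$ to bond $-n$ (same parity) and reverses the parity of sites, so $K$ is unitarily equivalent to the matrix with parameters $\{a_n,-b_n\}$. Conjugating $-K$ by $(-1)^n$ gives the same matrix. So $K$ and $-K$ are unitarily equivalent. Since $\{x^2:x\in\sigma(K)\}=[c-2,c+2]$, it follows that $\sigma(K)=\mathsf E$.

For the reflectionless property use $(K-z)^{-1}=(K+z)(K^2-z^2)^{-1}$. The inverse of $K^2-z^2=U^2+U^{-2}-(z^2-c)$ has nonzero entries only at even distances, and on the sites of one parity it is the free resolvent at $z^2-c$. As $K+z$ has range one, only its diagonal contributes to $G_{nn}$, and by (3)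
$$G_{nn}(z)=-\frac{b_n+z}{\sqrt{(z^2-c)^2-4}} .$$
For $x$ in the interior of $\mathsf E$ we have $x^2-c\in(-2,2)$, so this is imaginary. $\square$

### 4.2. Where an estimate in terms of $J^2$ stops

One sensible plan for proving the conjecture on this $\mathsf E$ is to reduce to the free case by squaring. Let $U_+$ be the unilateral shift on $\ell^2(\mathbb N)$, and for a half-line $J$ put
$$V=J^2-c-(U_+^2+U_+^{*2}). \tag{4}$$
On the odd sites, and on the even sites, $U_+^2+U_+^{*2}$ is a free half-line matrix, so one would try to estimate $V$. But for the restriction of *any* $K_{t,s}$ of Proposition A to $n\ge1$, the only nonzero entry of $V$ is the corner entry $V_{11}=a_1^2+b_1^2-c=-e^{-2t}$. So the entries of $V$ far out do not register the position on the curve $2\cosh2t+s^2=c$ at all. Estimates of $V$ can at best tell us that $(a_n,b_n)$ is near the curve, not that it is near the particular point $J'$.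

### 4.3. A counterexample attempt that fails, and why

The preceding remark suggests a counterexample: approach $J'$ along the curve. At $t=0$ the curve is tangent to the direction "$a$ moves, $b$ fixed". So a first attempt is to move $a$ only:
$$a_n=e^{(-1)^{n+1}t_n},\quad b_n=b_n'=(-1)^n\sqrt{c-2},\quad t_n=n^{-1/2}.$$
The alternating signs keep $a_1\cdots a_n$ bounded. Nevertheless this $J$ violates the Blaschke condition.

*Verification.* For odd $n\ge3$,
$$(J^2-c)_{nn}=e^{-2t_{n-1}}+e^{2t_n}-2=(2\cosh2t_n-2)+(e^{-2t_{n-1}}-e^{-2t_n})\ge4t_n^2-2(t_{n-1}-t_n)\ge\frac4n-\frac2n=\frac2n,$$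
because $t_{n-1}-t_n=\frac1{\sqrt{n-1}\sqrt n(\sqrt n+\sqrt{n-1})}\le\frac1n$. Also $(J^2)_{n,n+2}=e^{t_n-t_{n+1}}\ge1$. Let $u\ge0$ be finitely supported on odd sites $\ge3$ and $f_k=u_{2k-1}$. Since $2\sum f_kf_{k+1}=2\sum f_k^2-\sum(f_{k+1}-f_k)^2$ and $2/(2k-1)\ge1/k$,
$$\langle u,(J^2-c-2)u\rangle\ge\sum_k\frac{f_k^2}k-\sum_k(f_{k+1}-f_k)^2 .$$
Let $L=4^\ell$ with $\ell\ge3$, $M=7\cdot2^\ell$, $k_0=L+jM$ with $k_0+M\le2L$, and $f_k=\sin(\pi(k-k_0)/M)$ for $k_0<k<k_0+M$, zero elsewhere. Then $\sum(f_{k+1}-f_k)^2=(2-2\cos\frac\pi M)\sum f_k^2\le\frac{\pi^2}{M^2}\sum f_k^2\le\frac1{4L}\sum f_k^2$, as $49\ge4\pi^2$, while $\sum f_k^2/k\ge\frac1{2L}\sum f_k^2$. So $\langle u,(J^2-c-2)u\rangle\ge\frac1{4L}\|u\|^2$. Different $j$ give functions whose supports have distance at least $4$ in the site variable, and $J^2$ has range $2$, so the form is diagonal on their span. There are at least $\lfloor2^\ell/7\rfloor\ge2^\ell/14$ values of $j$. By min–max, $J^2-c$ has at least $2^\ell/14$ eigenvalues $\lambda$ with $\sqrt{\lambda-2}\ge2^{-\ell-1}$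 (they are eigenvalues, since $J-J'_+$ is compact and so $\sigma_{ess}(J^2-c)\subset[-2,2]$). Hence
$$\sum_\lambda\sqrt{\lambda-2}=\int_0^\infty\#\{\lambda:\sqrt{\lambda-2}\ge r\}\,dr\ge\sum_{\ell\ge3}2^{-\ell-2}\cdot\frac{2^\ell}{14}=\infty .$$
The eigenvalues $\lambda$ of $J^2-c$ above $2$, with multiplicity, are the numbers $x_k^2-c$ for eigenvalues $x_k$ of $J$ in the outer gaps, and $g_{\mathsf E}(x_k)=\frac12\operatorname{arccosh}(\lambda/2)\ge\mathrm{const}\sqrt{\lambda-2}$ for bounded $\lambda$. So $\sum g_{\mathsf E}(x_k)=\infty$. $\square$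

The exact point of failure is the term $2\cosh2t_n-2\approx4t_n^2$: the tangent line leaves the curve at second order, and the price is $\sum t_n^2$, the very sum we want to be infinite. The way past it is to let $b_n$ move too, so that the local parameters stay *exactly* on the curve: $b_n=(-1)^n\sqrt{c-2\cosh2t_n}$. Then the quadratic term cancels, and the entries of $V$ become differences $t_n-t_{n+1}$, which sum to at most $t_1$ however slowly $t_n\downarrow0$.

What remains is to verify (i)–(iii) for such a drifting matrix. Condition (iii) will follow from a trace bound (Section 7). Condition (ii) is the serious one, since we have no access to $w$. The next two sections convert it into a condition on $a_1\cdots a_n$ and eigenvalues. They apply to any compact Parreau–Widom set and do not use DCT.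

## 5. The equilibrium density and the one-step sum rule

In Sections 5 and 6, $\mathsf E$ is any compact Parreau–Widom set. Put $P_\varepsilon(x)=\frac{\varepsilon}{\pi(x^2+\varepsilon^2)}$, $P=P_1$. We use these textbook facts.

* A positive harmonic function on $\mathbb C_+$ is $u(x+iy)=\alpha y+\int P_y(x-t)\,d\nu(t)$ with $\alpha=\lim_{y\to\infty}u(iy)/y\ge0$; if $u$ is continuous up to $\mathbb R$, then $d\nu=u\,dt$. In that case $\int P(x)u(x)dx\le u(i)$. A bounded harmonic function is the Poisson integral of its boundary values.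
* An analytic $f$ on $\mathbb C_+$ with $\operatorname{Im}f>0$ (a Herglotz function) has finite nonzero boundary values a.e.

**Lemma 1.** (a) $g|_{\mathbb R}$ is locally absolutely continuous with derivative $g'\mathbf 1_{\mathbb R\setminus\mathsf E}$ (denoted $g'$ from now on), and $\partial_xg(x+i\varepsilon)=(P_\varepsilon*g')(x)$. (b) $\rho$ is absolutely continuous, $\int\rho'\log^+\rho'\,dx<\infty$, and $\mathcal I:=\int\log\rho'\,d\rho$ is finite.

*Proof.* **Step 1: (a).** This step turns the Parreau–Widom condition into integrability of $g'$. On $I_j$ the function $g$ rises from $0$ to $g(c_j)$ and falls back to $0$, so $\int_{I_j}|g'|=2g(c_j)$, a summable sequence. On the outer gaps $g$ is monotone and continuous, and $g'(x)=\int\frac{d\rho(t)}{x-t}=O(1/|x|)$ at infinity. So $g'\mathbf 1_{\mathbb R\setminus\mathsf E}\in L^1_{loc}$. The integral of $g'$ over a full bounded gap is $0$ and $g=0$ at all gap edges and on $\mathsf E$. So for $a<b$ only the gaps containing $a$ or $b$ contribute, and $g(b)-g(a)=\int_a^bg'\mathbf 1_{\mathbb R\setminus\mathsf E}$.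 Next, $g\ge0$ is harmonic in $\mathbb C_+$, continuous up to $\mathbb R$, and $g(iy)/y\to0$, so $g(\cdot+i\varepsilon)=P_\varepsilon*g$. Differentiating and integrating by parts, $\partial_xg(\cdot+i\varepsilon)=P_\varepsilon'*g=P_\varepsilon*g'$; boundary terms vanish because $g$ grows logarithmically and $P_\varepsilon=O(x^{-2})$.

**Step 2: an $L\log L$ bound.** This step controls $\rho$ near its support uniformly in $\varepsilon$. Let $F(z)=\int\frac{d\rho(t)}{t-z}$. Then $\operatorname{Im}F>0$ in $\mathbb C_+$ and $\operatorname{Re}F=-\partial_xg$. For $0<\varepsilon<1$ the function $G_\varepsilon(z)=F(z+i\varepsilon)\log F(z+i\varepsilon)$ is bounded and analytic in $\mathbb C_+$ and continuous on the closure (as $|F(\cdot+i\varepsilon)|\le1/\varepsilon$ and $|\zeta\log\zeta|$ is bounded for bounded $\zeta$ in the upper half-plane). So $\int P\operatorname{Im}G_\varepsilon\,dx=\operatorname{Im}G_\varepsilon(i)$. Now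
$$\operatorname{Im}(F\log F)=\operatorname{Im}F\,\log|F|+\operatorname{Re}F\,\arg F,\qquad \arg F\in(0,\pi),\qquad \operatorname{Im}F\log|F|\ge\operatorname{Im}F\log\operatorname{Im}F .$$
With $v_\varepsilon=\operatorname{Im}F(\cdot+i\varepsilon)$ and $P*P_\varepsilon=P_{1+\varepsilon}\le2P$,
$$\int Pv_\varepsilon\log v_\varepsilon\,dx\le|G_\varepsilon(i)|+\pi\int P\,|P_\varepsilon*g'|\,dx\le C+\pi\int P_{1+\varepsilon}|g'|\,dx\le C' .$$
Here $\int P|g'|<\infty$ by Step 1. Since $v\log v\ge-1/e$, also $\int Pv_\varepsilon\log^+v_\varepsilon\,dx\le C''$, uniformly in $\varepsilon$.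

**Step 3: conclusion.** By Step 2 the $v_\varepsilon$ are locally uniformly integrable. As $v_\varepsilon=\pi P_\varepsilon*\rho$, $v_\varepsilon dx\to\pi\,d\rho$ weakly, so for bounded open $O$ we have $\pi\rho(O)\le\liminf\int_Ov_\varepsilon\,dx$, which is small when $|O|$ is small within a fixed bounded set. So $\rho$ is absolutely continuous. Then $v_\varepsilon\to\pi\rho'$ a.e., and Fatou's lemma gives $\int P\rho'\log^+(\pi\rho')\,dx<\infty$. Hence $\int\rho'\log^+\rho'<\infty$ since $P$ is bounded below on $\mathsf E$. Finally $\int\log^-\rho'\,d\rho=\int_{\mathsf E}\rho'\log^-\rho'\,dx\le|\mathsf E|/e$. $\square$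

**Entropy and eigenvalue sum.** For a bounded half-line $J$ with $\sigma_{ess}(J)\subset\mathsf E$ put
$$S(J)=\int\log\frac w{\rho'}\,d\rho,\qquad B(J)=\sum_{x\in\sigma(J)\setminus\mathsf E}g(x).$$
$S(J)$ is well defined in $[-\infty,0]$: $\log^+(w/\rho')\le w/\rho'$ and $\int(w/\rho')\,d\rho\le1$, and Jensen's inequality gives $S(J)\le\log1=0$. By Lemma 1, $\int\log w\,d\rho=S(J)+\mathcal I$ with $\mathcal I$ finite, so
$$\text{condition (ii)}\iff S(J)>-\infty,\qquad\text{condition (iii)}\iff B(J)<\infty .$$

**Lemma 2.** Let $m(z)=\int\frac{d\nu(t)}{t-z}$, with $\nu$ a compactly supported probability measure whose restriction to $\mathbb R\setminus\mathsf E$ consists of point masses at points $\{p_k\}$ that do not accumulate in $\mathbb R\setminus\mathsf E$, and $\sum g(p_k)<\infty$. Let $\{z_k\}$ be the zeros of $m$ in $\mathbb R\setminus\mathsf E$. Then $\sum g(z_k)<\infty$, $\log|m(\cdot+i0)|\in L^1(\rho)$ and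
$$\int\log|m(x+i0)|\,d\rho(x)=-\log\operatorname{cap}+\sum_kg(z_k)-\sum_kg(p_k).$$

*Proof.* **Step 1: an exponential representation.** This expresses $\log|m|$ through the argument of $m$. Choose $R$ with $\mathsf E\cup\operatorname{supp}\nu\subset(-R,R)$ and put $\xi=\frac1\pi\arg m(\cdot+i0)\in[0,1]$. Then $\xi=0$ on $(-\infty,-R)$ (where $m>0$) and $\xi=1$ on $(R,\infty)$ (where $m<0$). In $\mathbb C_+$ let $\arg(R-z)\in(-\pi,0)$. The bounded harmonic function $\arg(R-z)+\arg m(z)$ has boundary values $\pi\xi\mathbf 1_{(-R,R)}$, since beyond $R$ the two terms are $-\pi$ and $\pi$. And $(R-z)m(z)\to1$ at infinity. So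
$$\log\big((R-z)m(z)\big)=\int_{-R}^R\frac{\xi(y)\,dy}{y-z},$$
as both sides have the same imaginary part and both tend to $0$ at infinity.

**Step 2: integrate against $\rho$.** This brings in $g'$. Take real parts at $z=x+i\varepsilon$, integrate in $x$, use Fubini, and use $\operatorname{Re}\int\frac{d\rho(x)}{y-x-i\varepsilon}=\partial_yg(y+i\varepsilon)=(P_\varepsilon*g')(y)$:
$$\int\log|m(x+i\varepsilon)|\,d\rho=-\int\log|R-x-i\varepsilon|\,d\rho+\int_{-R}^R\xi\,(P_\varepsilon*g')\,dy .$$
As $\varepsilon\downarrow0$, $P_\varepsilon*g'\to g'$ in $L^1(-R,R)$: the part of $g'$ on $(-2R,2R)$ converges in $L^1(\mathbb R)$, and the rest contributes $O(\varepsilon)$ on $(-R,R)$ because there $P_\varepsilon(x-y)\le\varepsilon/(\pi(x-y)^2)$. So the right side tends to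
$$-g(R)-\log\operatorname{cap}+\int_{(-R,R)\setminus\mathsf E}\xi g'\,dy .$$

**Step 3: compute $\int\xi g'$ by zeros and poles.** In a gap, away from poles, $m$ is real with $m'>0$; $\xi=1$ where $m<0$ and $\xi=0$ where $m>0$. Just left of a pole $m\to+\infty$, just right of it $m\to-\infty$. So a component $(l,r)$ of $\{m<0\}$ in a gap has as $l$ a pole or a gap edge, and as $r$ a zero or a gap edge; the last component, in the right outer gap, is cut off at $R$. Every pole is the left endpoint, and every zero the right endpoint, of exactly one component. The component contributes $g(r)-g(l)$, and $\sum|g(r)-g(l)|\le\int_{-R}^R|g'|<\infty$. Since $g=0$ at edges and $\sum g(p_k)<\infty$, the sum of the $g(r)$ converges too. Thus $\sum g(z_k)<\infty$ and $\int\xi g'=g(R)+\sum g(z_k)-\sum g(p_k)$.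

**Step 4: pass to the limit on the left.** We need $\int\log|m(x+i\varepsilon)|\,d\rho\to\int\log|m(x+i0)|\,d\rho$. The integrands converge a.e. on $\mathsf E$ to finite limits; we show uniform integrability. Let $f=m$ or $f=-1/m$, both Herglotz. As $(f/i)^{1/2}$ has argument in $(-\frac\pi4,\frac\pi4)$, $|f|^{1/2}\le\sqrt2\operatorname{Re}(f/i)^{1/2}$, and positivity of this harmonic function gives
$$\int P\,|f(x+i\varepsilon)|^{1/2}\,dx\le\sqrt2\,|f(i+i\varepsilon)|^{1/2}\le C,\qquad 0<\varepsilon<1 .$$
Put $t_\varepsilon=\frac14\big|\log|m(\cdot+i\varepsilon)|\big|$. Then $e^{2t_\varepsilon}\le|m|^{1/2}+|m|^{-1/2}$ (at $x+i\varepsilon$), so $\int_{\mathsf E}e^{2t_\varepsilon}dx\le C$. From $st\le s\log s-s+e^t\le s\log^+s+e^t$ ($s,t\ge0$) and Cauchy–Schwarz, for measurable $A\subset\mathsf E$,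
$$\int_A\big|\log|m(x+i\varepsilon)|\big|\rho'\,dx=4\int_At_\varepsilon\rho'\,dx\le4\int_A\rho'\log^+\rho'\,dx+C|A|^{1/2}.$$
By Lemma 1(b) the functions $\log|m(\cdot+i\varepsilon)|\,\rho'$ are uniformly integrable on $\mathsf E$ with Lebesgue measure, and Vitali's theorem applies. $\square$

**Lemma 3 (sum rule).** Let $J$ be a bounded half-line Jacobi matrix with $\sigma_{ess}(J)\subset\mathsf E$ and $B(J)<\infty$. Then $B(J_n)<\infty$ and
$$S(J)=S(J_n)+2\log\frac{a_1\cdots a_n}{\operatorname{cap}^n}+2B(J_n)-2B(J)\qquad\text{in }[-\infty,0].$$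

*Proof.* By iteration let $n=1$. By (2) the zeros of $m$ in $\mathbb R\setminus\mathsf E$ are the poles of $m_1$ there, i.e. the eigenvalues of $J_1$; the poles of $m$ are the eigenvalues of $J$. Imaginary parts in (2) give $\operatorname{Im}m/|m|^2=a_1^2\operatorname{Im}m_1$, i.e. $w=a_1^2|m|^2w_1$ a.e. on $\mathsf E$. Take logarithms, integrate against $\rho$, and insert $\int\log|m|\,d\rho=-\log\operatorname{cap}+B(J_1)-B(J)$ from Lemma 2. $\square$

**Example.** For the matrix of Section 2.2 with $b_1=\beta$, Lemma 3 with $n=1$ says $S(J)-S(J_1)=-2\log^+|\beta|$. Directly, $S(J)-S(J_1)=2\int\log|m|\,d\rho=-2\int_0^{2\pi}\log|\beta-e^{i\alpha}|\frac{d\alpha}{2\pi}=-2\log^+|\beta|$ by Jensen's formula.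

## 6. Counting eigenvalues, semicontinuity of entropy, and a criterion for (ii)

For self-adjoint $A$ let $\mathcal N(A;I')=\dim\operatorname{ran}P_{I'}(A)$, where $P_{I'}(A)$ is the spectral projection.

**Rank bound.** *If $I'=(\mu-q,\mu+q)$ and $F=F^*$ has rank $r$, then $\mathcal N(A+F;I')\le\mathcal N(A;I')+r$.* We may assume $\mathcal N(A;I')<\infty$. If the bound failed, some unit $v\in\operatorname{ran}P_{I'}(A+F)$ would satisfy the $\mathcal N(A;I')+r$ linear conditions $v\perp\operatorname{ran}P_{I'}(A)$, $Fv=0$. Then $q>\|(A+F-\mu)v\|=\|(A-\mu)v\|\ge q$, a contradiction. Removing one bond of a Jacobi matrix ("decoupling") is a perturbation of rank $2$.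

**Layer cake.** Fix $R$ with $\mathsf E\subset(-R,R)$. For a gap $I$ and $s>0$ let $I_s=\{x\in I:g(x)>s\}$, intersected with $(-R,R)$ if $I$ is an outer gap. By concavity or monotonicity this is a (possibly empty) bounded open interval, at positive distance from $\mathsf E$. Let $M_{I_j}=g(c_j)$ and $M_I=\max_{\overline I\cap[-R,R]}g$ for outer $I$, so $\sum_IM_I<\infty$. Writing $g(x)=\int_0^{g(x)}ds$ for each eigenvalue, we get, if $\|J\|<R$ and $\sigma_{ess}(J)\subset\mathsf E$,
$$B(J)=\sum_I\int_0^{M_I}\mathcal N(J;I_s)\,ds . \tag{5}$$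
Consequently a change of $\mathcal N$ by at most $r$ everywhere costs at most $r\sum_IM_I$ in $B$. This is the second place where the Parreau–Widom condition is used.

**Lemma 4 (semicontinuity).** Let $\mu$ be a probability measure on $[-R,R]$, $w=d\mu_{ac}/dx$ and $S(\mu)=\int\log(w/\rho')\,d\rho$. Then
$$S(\mu)=\inf_{f\in C([-R,R]),\,f>0}\Big[\int f\,d\mu-1-\int\log f\,d\rho\Big].$$
Consequently $\mu_n\to\mu$ weakly implies $\limsup S(\mu_n)\le S(\mu)$.

*Proof.* **Step 1: "$\le$".** From $\log x\le x-1$,
$$S(\mu)+\int\log f\,d\rho=\int\log\frac{fw}{\rho'}\,d\rho\le\int fw\,dx-1\le\int f\,d\mu-1 .$$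

**Step 2: "$\ge$".** The optimal $f$ is $\rho'/w$; we truncate it. Let $Z$ be a Lebesgue-null set carrying the singular part of $\mu$. Put $h=0$ on $Z$, $h=\rho'/w$ on $\{w>0\}\setminus Z$, $h=\infty$ elsewhere, and $f_\delta=\min(\max(h,\delta),1/\delta)$ for $0<\delta<1$. The measure $\mu$ is carried by $Z\cup\{w>0\}$, where $f_\delta\le h+\delta$, so $\int f_\delta\,d\mu\le\int_{\{w>0\}}\rho'\,dx+\delta\le1+\delta$. Since $\rho$ is absolutely continuous, $\rho(Z)=0$ and $h>0$ $\rho$-a.e. Moreover $\int\log^-h\,d\rho=\int\log^+(w/\rho')\,d\rho<\infty$, and as $\delta\downarrow0$, $\log^-f_\delta\uparrow\log^-h$ and $\log^+f_\delta\uparrow\log^+h$ $\rho$-a.e. By monotone convergence $\int\log f_\delta\,d\rho\to\int\log h\,d\rho=-S(\mu)\in[0,\infty]$. So the bracket at $f_\delta$ is at most $\delta-\int\log f_\delta\,d\rho\to S(\mu)$. By Lusin's theorem $f_\delta$ is a $(\mu+\rho)$-a.e. limit of continuous functions with values in $[\delta,1/\delta]$, and by dominated convergence the brackets converge. So the infimum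 over continuous $f$ is at most $S(\mu)$.

**Step 3.** For fixed $f$ the bracket is weakly continuous in $\mu$, and an infimum of continuous functionals is upper semicontinuous. $\square$

**Proposition 5 (criterion).** If $J$ is bounded, $\sigma_{ess}(J)\subset\mathsf E$, $B(J)<\infty$ and $\limsup_na_1\cdots a_n/\operatorname{cap}^n>0$, then $S(J)>-\infty$, i.e. (ii) holds.

*Proof.* **Step 1: approximants with known entropy.** Let $J^\sharp$ be the Jacobi matrix with spectral measure $\rho$; then $\sigma(J^\sharp)\subset\mathsf E$, $S(J^\sharp)=0$, $B(J^\sharp)=0$. Let $J^{\langle n\rangle}$ have the parameters $a_1,b_1,\dots,a_n,b_n$ of $J$, followed by those of $J^\sharp$. Decoupling shows $\sigma_{ess}(J^{\langle n\rangle})\subset\mathsf E$. The norms are bounded in $n$; fix $R$ larger than all of them.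

**Step 2: eigenvalue sums stay bounded.** Let $J_{\le n}$ be the upper left $n\times n$ block of $J$. For a bounded open interval $I'$ at positive distance from $\mathsf E$, in a gap, decouple first $J^{\langle n\rangle}$ and then $J$ at bond $n$:
$$\mathcal N(J^{\langle n\rangle};I')\le\mathcal N(J_{\le n};I')+2\le\mathcal N(J_{\le n}\oplus J_n;I')+2\le\mathcal N(J;I')+4 .$$
By (5), $B(J^{\langle n\rangle})\le B(J)+4\sum_IM_I=:C_0<\infty$.

**Step 3: sum rule and limit.** Stripping $n$ rows from $J^{\langle n\rangle}$ leaves $J^\sharp$, so Lemma 3 gives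
$$S(J^{\langle n\rangle})=2\log\frac{a_1\cdots a_n}{\operatorname{cap}^n}-2B(J^{\langle n\rangle})\ge2\log\frac{a_1\cdots a_n}{\operatorname{cap}^n}-2C_0 .$$
The $j$-th moment $\langle\delta_1,(J^{\langle n\rangle})^j\delta_1\rangle$ is eventually equal to that of $J$, and supports lie in $[-R,R]$, so the spectral measures converge weakly. By Lemma 4, $S(J)\ge\limsup S(J^{\langle n\rangle})>-\infty$. $\square$

## 7. A trace bound for eigenvalues outside $[-2,2]$

**Lemma 6.** Let $J_0$ be the free half-line Jacobi matrix ($a\equiv1$, $b\equiv0$) and $Q=\operatorname{diag}(d_n)\ge0$ with $\sum d_n<\infty$. The eigenvalues of $J_0+Q$ in $(2,\infty)$ satisfy $\sum\sqrt{\lambda_i^2-4}\le\sum d_n$. The same holds for the eigenvalues of $J_0-Q$ in $(-\infty,-2)$.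

*Proof.* Conjugation with $(-1)^n$ turns $J_0-Q$ into $-(J_0+Q)$, so the second statement follows from the first.

**Step 1: pass to the whole line.** There the resolvent (3) is explicit. Extend $Q$ by $0$ to $\ell^2(\mathbb Z)$. As $J_0+Q$ is a compression of $T+Q$, min–max shows that its eigenvalues above $2$ are dominated in order by those of $T+Q$, which we denote $\lambda_1\ge\lambda_2\ge\cdots>2$. We bound the sum for the latter.

**Step 2: count by a trace class operator.** Write $\lambda=\kappa+\kappa^{-1}>2$, $\kappa\in(0,1)$, and let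
$$L_\kappa=\big(\sqrt{d_n}\,\kappa^{|n-m|}\sqrt{d_m}\big)_{n,m}=\sqrt{\lambda^2-4}\;Q^{1/2}(\lambda-T)^{-1}Q^{1/2}\ge0,\qquad\operatorname{tr}L_\kappa=\sum d_n .$$
Let $E_1(L_\kappa)\ge E_2(L_\kappa)\ge\cdots$ be its eigenvalues. Put $X=(\lambda-T)^{-1/2}Q(\lambda-T)^{-1/2}$. Then $T+Q-\lambda=-(\lambda-T)^{1/2}(1-X)(\lambda-T)^{1/2}$, and congruence by an invertible operator preserves the maximal dimension of subspaces on which a form is $\ge0$. So the number of eigenvalues of $T+Q$ that are $\ge\lambda$ equals the number of eigenvalues of $X$ that are $\ge1$. The nonzero eigenvalues of $X$ are those of $Q^{1/2}(\lambda-T)^{-1}Q^{1/2}=L_\kappa/\sqrt{\lambda^2-4}$. Taking $\lambda=\lambda_i=\kappa_i+\kappa_i^{-1}$,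
$$\sqrt{\lambda_i^2-4}\le E_i(L_{\kappa_i}),\qquad\kappa_1\le\kappa_2\le\cdots .$$

**Step 3: monotonicity in $\kappa$.** The operators in Step 2 vary with $i$; we need to compare them. Let $\Lambda_n(\kappa)=\sum_{i\le n}E_i(L_\kappa)$, the maximum of $\operatorname{tr}(L_\kappa\Pi)$ over projections $\Pi$ of rank $n$. For $\kappa'<\kappa$ and $q=\kappa'/\kappa$ we have $q^{|k|}=\int e^{ik\alpha}\,d\pi_q(\alpha)$ with a probability measure $\pi_q$ (the Poisson kernel of the disk). With $W_\alpha=\operatorname{diag}(e^{in\alpha})$ this says $L_{\kappa'}=\int W_\alpha L_\kappa W_\alpha^*\,d\pi_q(\alpha)$, so $\operatorname{tr}(L_{\kappa'}\Pi)\le\Lambda_n(\kappa)$ for every $\Pi$. Hence $\Lambda_n(\kappa')\le\Lambda_n(\kappa)$.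

**Step 4: induction.** Claim: $\sum_{i\le n}E_i(L_{\kappa_i})\le\Lambda_n(\kappa_n)$. For $n=1$ it is an equality, and
$$\sum_{i\le n}E_i(L_{\kappa_i})\le\Lambda_{n-1}(\kappa_{n-1})+E_n(L_{\kappa_n})\le\Lambda_{n-1}(\kappa_n)+E_n(L_{\kappa_n})=\Lambda_n(\kappa_n)\le\sum d_n .$$
With Step 2 this gives the lemma. $\square$

## 8. Drift along the curve: proof of Theorem 1

Let $\mathsf E$ be as in Theorem 1. By Proposition A, $J'\in\mathcal T_{\mathsf E}$, and $\operatorname{cap}(\mathsf E)=1$ by (1). Let $\varepsilon_n\to0$ be given.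

**Step 1 (the matrix).** We let the parameter $t$ of the curve tend to $0$ monotonically and as slowly as required. Fix $t_*\in(0,1]$ with $2\cosh2t_*<c$; then $s(t)=\sqrt{c-2\cosh2t}$ is smooth on $[0,t_*]$. Let
$$t_n=\min\Big\{t_*,\,2\sup_{m\ge n}|\varepsilon_m|\Big\},\qquad a_n=e^{(-1)^{n+1}t_n},\qquad b_n=(-1)^ns(t_n),\qquad n\ge1 .$$
The sequence $t_n$ is nonincreasing and tends to $0$, so $a_n-a_n'=a_n-1\to0$ and $b_n-b_n'=(-1)^n(s(t_n)-s(0))\to0$. Since $e^t-1\ge1-e^{-t}\ge t-\frac{t^2}2\ge\frac t2$ on $[0,1]$, $|a_n-a_n'|\ge t_n/2\ge\varepsilon_n$ for all large $n$.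

**Step 2 (condition (i)).** Let $J'_+$ be $J'$ restricted to $n\ge1$. $J-J'_+$ is compact, so we need $\sigma_{ess}(J'_+)=\mathsf E$. Decoupling is of finite rank, so $\sigma_{ess}(J'_+)\subset\sigma(J')=\mathsf E$. Conversely, for $\lambda\in\mathsf E$ there are finitely supported approximate eigenvectors of $J'$; translating them by large even distances, which $J'$ commutes with, gives orthogonal approximate eigenvectors of $J'_+$.

**Step 3 (condition (iii): the entries of $V$).** We show that $V$ from (4) is absolutely summable. Put $\theta=(-1)^{n+1}$, so $a_n=e^{\theta t_n}$ and $a_{n-1}=e^{-\theta t_{n-1}}$. For $n\ge2$,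
$$V_{nn}=e^{-2\theta t_{n-1}}+e^{2\theta t_n}+(c-2\cosh2t_n)-c=e^{-2\theta t_{n-1}}-e^{-2\theta t_n}.$$
For $n=1$ the term $a_0^2$ is absent and $V_{11}=e^{2t_1}-2\cosh2t_1=-e^{-2t_1}$. For $n\ge1$,
$$V_{n,n+1}=a_n(b_n+b_{n+1})=(-1)^na_n\big(s(t_n)-s(t_{n+1})\big),\qquad V_{n,n+2}=a_na_{n+1}-1=e^{\theta(t_n-t_{n+1})}-1 .$$
$V$ is symmetric and all other entries vanish. Apart from $V_{11}$, every entry is $O(t_{n-1}-t_n)$ or $O(t_n-t_{n+1})$, and $\sum(t_n-t_{n+1})\le t_1$. So $d_n:=\sum_m|V_{nm}|$ satisfies $\sum d_n<\infty$. From $2|V_{nm}u_nu_m|\le|V_{nm}|(|u_n|^2+|u_m|^2)$,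
$$-Q\le V\le Q,\qquad Q=\operatorname{diag}(d_n).$$

**Step 4 (condition (iii): the Blaschke sum).** We feed Step 3 into Lemma 6. On the odd and on the even sites $U_+^2+U_+^{*2}$ is a copy of $J_0$. By min–max, the eigenvalues of $J^2-c$ above $2$ are dominated in order by those of $(J_0+Q_{odd})\oplus(J_0+Q_{even})$; those below $-2$ are bounded in the same way with $-Q$. By Lemma 6 the eigenvalues $\lambda$ of $J^2-c$ outside $[-2,2]$, with multiplicity, satisfy $\sum\sqrt{\lambda^2-4}\le2\sum d_n<\infty$. An eigenvalue $x_k\notin\mathsf E$ of $J$ gives the eigenvalue $\lambda=x_k^2-c\notin[-2,2]$ of $J^2-c$, with orthogonal eigenvectors for different $k$. By (1) and $\operatorname{arccosh}u\le\sqrt{u^2-1}$ (that is, $v\le\sinh v$),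
$$g_{\mathsf E}(x_k)=\tfrac12\operatorname{arccosh}(|\lambda|/2)\le\tfrac14\sqrt{\lambda^2-4}.$$
So $\sum g_{\mathsf E}(x_k)<\infty$.

**Step 5 (condition (ii)).** We check the hypothesis of Proposition 5 on the product. Since $t_n$ is nonincreasing, $\log(a_1\cdots a_n)=\sum_{j\le n}(-1)^{j+1}t_j\in[0,t_1]$. As $\operatorname{cap}=1$, $\limsup a_1\cdots a_n/\operatorname{cap}^n\ge1$. Together with Steps 2 and 4, Proposition 5 gives (ii).

So $J\in\mathrm{Sz}(\mathsf E)$ with all required properties. For $\varepsilon_n=1/\log(n+1)$, $\sum|a_n-a_n'|^p=\infty$ for all $p<\infty$. As explained in 2.4, the conjecture is refuted. $\blacksquare$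

## 9. Entropy and eigenvalues on $\mathcal T_{\mathsf E}$

For Theorem 2(b), $\mathsf E$ is a compact Parreau–Widom set with DCT and at least one bounded gap. There is no explicit curve any more, so we need a substitute for "moving along the torus costs little". Let $\tau\{a_n,b_n\}=\{a_{n+1},b_{n+1}\}$ be the shift on two-sided matrices, and give $\mathcal T_{\mathsf E}$ the topology of pointwise convergence of the parameters.

**Fact T** (Sodin–Yuditskii, J. Geom. Anal. 7 (1997), for homogeneous sets; for Parreau–Widom sets with DCT see Volberg–Yuditskii, Invent. Math. 197 (2014)). *There is a homeomorphism of $\mathcal T_{\mathsf E}$ onto the compact abelian group $\pi_1(\overline{\mathbb C}\setminus\mathsf E)^*\cong\mathbb T^{\#\text{bounded gaps}}$ conjugating $\tau$ to a translation.*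

Hence $\mathcal T_{\mathsf E}$ is compact, has a compatible $\tau$-invariant metric $\delta$, and has no isolated points.

All parameters of elements of $\mathcal T_{\mathsf E}$ are bounded in absolute value by $\max_{\mathsf E}|x|$. So convergence in $\mathcal T_{\mathsf E}$ implies strong convergence of the operators and of their half-line restrictions.

**At most one eigenvalue per gap.** For $J\in\mathcal T_{\mathsf E}$ let $J_\pm$ be the restrictions to $n\ge1$ and $n\le-1$, with $m$-functions $m_\pm$ (at sites $\pm1$). The Schur complement gives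
$$-1/G_{00}=z-b_0+a_0^2m_++a_{-1}^2m_- . \tag{6}$$
Decoupling gives $\sigma_{ess}(J_\pm)\subset\mathsf E$. $G_{00}$ is analytic off $\mathsf E$ and strictly increasing on gaps, so it has at most one zero $x_j$ in each bounded gap $I_j$, and it has none in the outer gaps, where $J-x$ is definite. Poles of $m_\pm$ in a gap cannot cancel in (6), since the residues have equal sign; so each is a zero of $G_{00}$. Thus $J_\pm$ has at most one eigenvalue in each bounded gap. It has none in outer gaps, being a compression of $J$. So $B(J_+)\le\gamma$. By shift invariance the same holds for restrictions to $n>N$.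

**Lemma 7.** Let $J\in\mathcal T_{\mathsf E}$.

* (1) $w_+=\dfrac1{2\pi a_0^2|G_{00}(x+i0)|}$ a.e. on $\mathsf E$, and $S(J_+)=\log\operatorname{cap}-\log(2\pi a_0^2)-\sum_jg(x_j)-\mathcal I$.
* (2) $H(J):=-\frac12S(J_+)-B(J_+)$ is continuous on $\mathcal T_{\mathsf E}$, and for $0\le k<n$: $\ \sum_{l=k+1}^n\log\frac{a_l}{\operatorname{cap}}=H(\tau^nJ)-H(\tau^kJ)$.
* (3) $\sigma_{ess}(J_+)=\mathsf E$.

*Proof of (1).* **Step 1: two equations.** The aim is to find $\operatorname{Im}m_+$ from the fact that $G_{00},G_{11}\in i(0,\infty)$ a.e. on $\mathsf E$. For a.e. $x\in\mathsf E$ put $A=a_0^2m_+$ and $C=x-b_0+a_{-1}^2m_-$ (boundary values, imaginary parts $\ge0$). Then $A+C=-1/G_{00}=iy$ with $y>0$. The half line $n\le0$ has $m$-function $-1/C$ at site $0$, so (6) at site $1$, with (2), reads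
$$-\frac1{G_{11}}=-\frac1{m_+}-\frac{a_0^2}{C}=-a_0^2\,\frac{A+C}{AC}=\frac{a_0^2}{AC\,G_{00}},$$
that is, $AC=-a_0^2G_{11}/G_{00}=-p$ with $p>0$.

**Step 2: a dichotomy.** $A$ and $C$ are the roots of $X^2-iyX-p=0$. If $4p\ge y^2$, they are $\pm r+iy/2$ with $r\ge0$, and then $C=-\bar A$. If $4p<y^2$, both are purely imaginary.

**Step 3: the second case also gives $C=-\bar A$ a.e.** Apply the dichotomy at site $1$. With $m_+^{(1)}$ the $m$-function of the half line $n\ge2$, the quantities there are
$$A_1=a_1^2m_+^{(1)}=-(x-b_1)-\frac{a_0^2}A,\qquad C_1=x-b_1-\frac{a_0^2}C .$$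
If $A$ is imaginary and $x\ne b_1$, then $\operatorname{Re}A_1=-(x-b_1)\ne0$, so at site $1$ the first alternative holds: $C_1=-\overline{A_1}$, i.e. $-1/C=1/\bar A$, i.e. $C=-\bar A$.

So a.e. $\operatorname{Im}A=\operatorname{Im}C=\frac12|A+C|=\frac1{2|G_{00}|}$. As $\pi w_+=\operatorname{Im}m_+=\operatorname{Im}A/a_0^2$, this is the formula for $w_+$.

**Step 4: the entropy.** Lemma 2 applied to $G_{00}$, which has no poles off $\mathsf E$, gives $\int\log|G_{00}|\,d\rho=-\log\operatorname{cap}+\sum g(x_j)$. Insert it in $S(J_+)=\int\log w_+\,d\rho-\mathcal I$.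

*Proof of (2).* **Step 1: the identity.** Apply Lemma 3 to $(\tau^kJ)_+$, whose parameters start with $a_{k+1},b_{k+1}$. Stripping $n-k$ rows gives $(\tau^nJ)_+$, so
$$S((\tau^kJ)_+)=S((\tau^nJ)_+)+2\sum_{l=k+1}^n\log\frac{a_l}{\operatorname{cap}}+2B((\tau^nJ)_+)-2B((\tau^kJ)_+).$$
All terms are finite by (1) and $B\le\gamma$; rearrange.

**Step 2: reduction of continuity to single gaps.** Let $J^{(k)}\to J$ in $\mathcal T_{\mathsf E}$. In $\sum_jg(x_j)$ and in $B(J_+)$ the contribution of $I_j$ is at most $g(c_j)$, and $\sum g(c_j)<\infty$. By dominated convergence it suffices to treat one gap $I_j$ at a time. Also $a_0>0$ is continuous.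

**Step 3: the zeros $x_j$.** By $|G_{00}^{(k)}(z)|\le1/\operatorname{dist}(z,\mathsf E)$ and strong resolvent convergence, $G^{(k)}_{00}\to G_{00}$ locally uniformly off $\mathsf E$. By Hurwitz's theorem, if $G_{00}$ has a zero $x_j\in I_j$, then $x_j^{(k)}\to x_j$; if it has none, then the $x_j^{(k)}$ that exist accumulate only at the edges of $I_j$. So $g(x_j^{(k)})\to g(x_j)$, with $g(x_j):=0$ if there is no zero.

**Step 4: the eigenvalue of $J_+$ in $I_j$.** Suppose $J_+u=\lambda u$ with $\lambda\in I_j$, $\|u\|=1$. Then $\|(J_+^{(k)}-\lambda)u\|\to0$, so $\operatorname{dist}(\lambda,\sigma(J_+^{(k)}))\to0$. Hence for large $k$ the (unique) eigenvalue of $J_+^{(k)}$ in $I_j$ exists and converges to $\lambda$. Conversely let eigenvalues $\lambda_k\in I_j$ of $J_+^{(k)}$, with unit eigenvectors $u^{(k)}$, converge along a subsequence to a point $\lambda$ of the open gap, and let $u$ be a weak limit point of the $u^{(k)}$. Pairing with a fixed vector and using strong convergence, $J_+u=\lambda u$. If $u=0$, extend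 $u^{(k)}$ by $0$ to $\mathbb Z$; then along this subsequence $\|(J^{(k)}-\lambda_k)u^{(k)}\|=a_0^{(k)}|u_1^{(k)}|\to0$. But the left side is at least $\operatorname{dist}(\lambda_k,\sigma(J^{(k)}))=\operatorname{dist}(\lambda_k,\mathsf E)\not\to0$. So $u\ne0$ and $\lambda$ is an eigenvalue of $J_+$. Hence if $J_+$ has no eigenvalue in $I_j$, the $\lambda_k$ accumulate only at edges, where $g=0$.

By Steps 2–4 and (1), $S(J_+)$, $B(J_+)$ and so $H$ are continuous.

*Proof of (3).* "$\subset$" was noted. First, $\operatorname{supp}\rho=\mathsf E$: otherwise $g\ge0$ would be harmonic near some $x_0\in\mathsf E$ with $g(x_0)=0$, hence $g\equiv0$ near $x_0$ and then on $\mathbb C_+$, which is false. By (1) $w_+>0$ a.e. on $\mathsf E$. So every neighborhood of a point of $\mathsf E$ has positive $\rho$-measure, hence carries part of the absolutely continuous spectral measure of $J_+$, hence meets $\sigma_{ess}(J_+)$. As $\sigma_{ess}$ is closed, $\mathsf E\subset\sigma_{ess}(J_+)$. $\square$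

Part (2) says that the logarithm of the product of the $a_l$ along a stretch of one torus element is a *boundary term*. This is what will make a spliced matrix satisfy Proposition 5.

## 10. Splicing elements of $\mathcal T_{\mathsf E}$: proof of Theorem 2(b)

Let $J^{(\infty)}=J'\in\mathcal T_{\mathsf E}$, $\varphi$ and $\varepsilon_n\to0$ be given. The plan: follow elements $J^{(k)}\to J^{(\infty)}$ of the torus, each for a very long time.

**Step 1 (choice of the pieces).** We choose $J^{(k)}$ so close to $J^{(\infty)}$ that changing from one to the next is cheap. Fix $R>3\max_{\mathsf E}|x|$. For a gap $I$ let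
$$s_I(\varepsilon)=\sup\{g(x):x\in I,\ \operatorname{dist}(x,\mathsf E)\le\varepsilon\},\qquad\omega(\varepsilon)=\sum_Is_I(\varepsilon).$$
Each $s_I(\varepsilon)\to0$ as $\varepsilon\to0$ by continuity of $g$, and $s_{I_j}\le g(c_j)$, so $\omega(\varepsilon)\to0$ by dominated convergence. The functions $H,a_0,b_0$ are uniformly continuous on $(\mathcal T_{\mathsf E},\delta)$, and $\delta(\tau^nJ,\tau^n\tilde J)=\delta(J,\tilde J)$; so if $J^{(k)}$ is close to $J^{(\infty)}$, then $H,a_0,b_0$ at $\tau^nJ^{(k)}$ and $\tau^nJ^{(\infty)}$ are close uniformly in $n$. As $\mathcal T_{\mathsf E}$ has no isolated points, we can choose $J^{(k)}\in\mathcal T_{\mathsf E}\setminus\{J^{(\infty)}\}$, $k\ge0$, with $J^{(k)}\to J^{(\infty)}$ and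
$$\sup_n|H(\tau^nJ^{(k)})-H(\tau^nJ^{(\infty)})|\le2^{-k},\quad\omega(3\epsilon_k)\le2^{-k},\quad\epsilon_k\to0,\qquad\epsilon_k:=\sup_n\big(|a_n^{(k)}-a_n^{(\infty)}|+|b_n^{(k)}-b_n^{(\infty)}|\big).$$
We also take $\epsilon_k$ so small that $s_I(3\epsilon_k)\le M_I$ for the outer gaps (for bounded gaps this always holds).

**Step 2 (the pieces never approach $J^{(\infty)}$).** This provides the divergence. We claim
$$\limsup_{n\to+\infty}\big(|a_n^{(k)}-a_n^{(\infty)}|+|b_n^{(k)}-b_n^{(\infty)}|\big)=:2\eta_k>0 . \tag{7}$$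
Otherwise, for each fixed index, the parameters of $\tau^nJ^{(k)}$ and $\tau^nJ^{(\infty)}$ approach each other as $n\to\infty$. By compactness, any subsequence has a further one along which both converge, necessarily to the same limit; so $\delta(\tau^nJ^{(k)},\tau^nJ^{(\infty)})\to0$. But this distance is $\delta(J^{(k)},J^{(\infty)})>0$ for all $n$.

**Step 3 (the spliced matrices).** For $0=N_0<N_1<\cdots$, to be chosen, let $J$ have the parameters of $J^{(k)}$ for $N_k<n\le N_{k+1}$, $k\ge0$. Let $J^{[k]}$ agree with $J$ for $n\le N_k$ and with $J^{(k)}$ for all $n>N_k$. All these matrices have norm $\le\sup|b_n|+2\sup a_n\le3\max_{\mathsf E}|x|<R$, and $\sigma_{ess}(J^{[k]})\subset\mathsf E$. Moreover $B(J^{[0]})=B(J_+^{(0)})\le\gamma$.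

**Step 4 (one splice costs little in $B$).** A rank argument alone would cost a fixed amount at every splice; we have to show that, far out, a splice creates eigenvalues only near $\mathsf E$.

**Claim.** Given $J^{[k]}$ with $B(J^{[k]})<\infty$, let $J^{[k+1],N}$ be $J^{[k+1]}$ with $N_{k+1}=N$, and let $\bar\epsilon=\max(\epsilon_k,\epsilon_{k+1})$. Then $\limsup_{N\to\infty}B(J^{[k+1],N})\le B(J^{[k]})+5\,\omega(3\bar\epsilon)$.

*Proof. A bound for all $s$.* Both matrices have the same parameters up to index $N$. Decouple both at bond $N$ (cost $2+2$) and use that the restriction of $J^{(k+1)}$ to $n>N$ has at most one eigenvalue per gap: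
$$\mathcal N(J^{[k+1],N};I_s)\le\mathcal N(J^{[k]};I_s)+5 . \tag{8}$$

*A sharp bound for $s>s_I(3\bar\epsilon)$.* We show that for every gap $I$ and a.e. such $s$
$$\limsup_N\mathcal N(J^{[k+1],N};I_s)\le\mathcal N(J^{[k]};\overline{I_s})=\mathcal N(J^{[k]};I_s). \tag{9}$$
The equality holds for a.e. $s$, as there are countably many eigenvalues and none at $\pm R$. The set $\overline{I_s}$ is compact in $I$, and $g\ge s>s_I(3\bar\epsilon)$ on it, so $\operatorname{dist}(\overline{I_s},\mathsf E)>3\bar\epsilon$. Let $r=\mathcal N(J^{[k]};\overline{I_s})<\infty$ and suppose that along a subsequence of $N$'s there are $r+1$ orthonormal eigenvectors $u_i^{(N)}$ of $J^{[k+1],N}$ with eigenvalues $\lambda_i^{(N)}\in I_s$. Pass to $\lambda_i^{(N)}\to\lambda_i\in\overline{I_s}$ and $u_i^{(N)}\rightharpoonup u_i$ weakly. Since $J^{[k+1],N}\to J^{[k]}$ strongly, $J^{[k]}u_i=\lambda_iu_i$.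

We show that the convergence is in norm. Put $v=v^{(N)}=u_i^{(N)}-u_i\rightharpoonup0$. Then, in norm,
$$(J^{[k+1],N}-\lambda_i^{(N)})v=-(J^{[k+1],N}-\lambda_i^{(N)})u_i\to-(J^{[k]}-\lambda_i)u_i=0 .$$
Extend $v$ by $0$ to $\mathbb Z$. On $n\ge1$, $J^{[k+1],N}$ differs from $J^{(\infty)}$ by an $N$-independent finite matrix (the parameters with index $\le N_k$) plus an operator of norm $\le3\bar\epsilon$ (the other parameters, which come from $J^{(k)}$ or $J^{(k+1)}$). At site $0$ the extension contributes only $a_0^{(\infty)}|v_1|$. As $v\to0$ at each site, the finite matrix and the site-$0$ term contribute $o(1)$, and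
$$\operatorname{dist}(\lambda_i,\mathsf E)\,\|v\|\le\|(J^{(\infty)}-\lambda_i)v\|\le o(1)+3\bar\epsilon\,\|v\| .$$
Since $\operatorname{dist}(\lambda_i,\mathsf E)>3\bar\epsilon$, $\|v\|\to0$. So $u_1,\dots,u_{r+1}$ are orthonormal eigenvectors of $J^{[k]}$ with eigenvalues in $\overline{I_s}$, contradicting the definition of $r$.

*Integration.* In (5) use (8) for $s\le s_I(3\bar\epsilon)$. This part is at most $\sum_I\int_0^{s_I(3\bar\epsilon)}\mathcal N(J^{[k]};I_s)\,ds+5\omega(3\bar\epsilon)$. For $s_I(3\bar\epsilon)<s\le M_I$ use (9) and the reverse Fatou lemma; the dominating function $\mathcal N(J^{[k]};I_s)+5$ has total integral $B(J^{[k]})+5\sum_IM_I<\infty$. Adding the two parts gives the Claim. $\square$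

**Step 5 (choice of $N_{k+1}$).** As $\omega$ is nondecreasing, $\omega(3\bar\epsilon)\le2^{-k}$. Inductively we choose $N_{k+1}>N_k$ so large that

* $B(J^{[k+1]})\le B(J^{[k]})+5\cdot2^{-k}+2^{-k}$;
* $\sum_{N_k<n\le N_{k+1},\,D_n>0}\varphi(D_n)\ge1$, and $D_n\ge\eta_k\ge\varepsilon_n$ for some $n\in(N_k,N_{k+1}]$.

The first is possible by the Claim. For the second: if the tail $J^{(k)}$ is kept, then by (7) $D_n\ge\eta_k$ for infinitely many $n$; for these $\varphi(D_n)\ge\varphi(\eta_k)>0$; and $\varepsilon_n\to0$. The first bullet gives $B(J^{[k]})\le\gamma+12$ for all $k$.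

**Step 6 (condition (i)).** On $(N_k,N_{k+1}]$ we have $D_n\le\epsilon_k\to0$. So $J-J_+^{(\infty)}$ is compact, and $\sigma_{ess}(J)=\mathsf E$ by Lemma 7(3).

**Step 7 (condition (iii)).** We pass to the limit in $B(J^{[k]})\le\gamma+12$. $J^{[k]}\to J$ strongly. Let $I_s=(\mu-q,\mu+q)$ and let $L$ be a finite-dimensional span of eigenvectors of $J$ with eigenvalues in $I_s$. On the compact unit sphere of $L$, $\|(J-\mu)v\|$ is bounded by some $q'<q$, and strong convergence is uniform there, so $\|(J^{[k]}-\mu)v\|<q$ for all unit $v\in L$ and all large $k$. A vector orthogonal to $\operatorname{ran}P_{I_s}(J^{[k]})$ does not satisfy this, so $P_{I_s}(J^{[k]})$ is injective on $L$, and $\mathcal N(J^{[k]};I_s)\ge\dim L$. Thus $\mathcal N(J;I_s)\le\liminf_k\mathcal N(J^{[k]};I_s)$. By (5) and Fatou's lemma, $B(J)\le\liminf B(J^{[k]})\le\gamma+12<\infty$.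

**Step 8 (condition (ii)).** We check the product in Proposition 5. By Lemma 7(2) and rearranging the sum by splice points,
$$\log\frac{a_1\cdots a_{N_{K+1}}}{\operatorname{cap}^{N_{K+1}}}=\sum_{k=0}^K\big[H(\tau^{N_{k+1}}J^{(k)})-H(\tau^{N_k}J^{(k)})\big]$$
$$=H(\tau^{N_{K+1}}J^{(K)})-H(J^{(0)})+\sum_{k=1}^K\big[H(\tau^{N_k}J^{(k-1)})-H(\tau^{N_k}J^{(k)})\big]\ge-2\|H\|_\infty-\sum_{k\ge1}\big(2^{-k+1}+2^{-k}\big).$$
Here $\|H\|_\infty<\infty$ since $H$ is continuous on a compact space, and each bracket is estimated by comparing both terms with $H(\tau^{N_k}J^{(\infty)})$. So $\limsup a_1\cdots a_n/\operatorname{cap}^n>0$, and Proposition 5 gives (ii).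

Thus $J\in\mathrm{Sz}(\mathsf E)$, $D_n\to0$ with respect to $J'=J^{(\infty)}$, $\sum_{n:D_n>0}\varphi(D_n)=\infty$, and $D_n\ge\varepsilon_n$ for infinitely many $n$ (one in each $(N_k,N_{k+1}]$). This proves (b). $\blacksquare$

**The classification.** Take $\varphi(t)=t^2/2$ in (b). As $D_n^2\le2[(a_n-a_n')^2+(b_n-b_n')^2]$, the sum in the conjecture diverges for the resulting $J$, whose limit in $\mathcal T_{\mathsf E}$ is $J'$ by the uniqueness in 2.4. A compact regular $\mathsf E\subset\mathbb R$ without bounded gaps is an interval. So (a) and (b) together show that, for compact Parreau–Widom sets with DCT, the conjectured statement holds if and only if $\mathsf E$ is a single interval.
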